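# Nonnegative solutions of $\Delta(|x|^\alpha\Delta u)=|x|^l u^p$ below the critical exponent

## 1. A weighted fourth order equation and its scaling

We study
$$\Delta(|x|^\alpha\Delta u)=|x|^l u^p\quad\text{in }\mathbb R^N,\qquad p>1,\ \alpha,l\in\mathbb R,\tag{P}$$
under the assumptions
$$2N>N':=N+\alpha>4,\qquad \tau:=l-\alpha>-4.\tag{1.1}$$
Thus $4-N<\alpha<N$. The weights may vanish or blow up at the origin, so we must say what a solution is there.

**Definition (class $\mathcal C$).** $u\in\mathcal C$ means: $u\ge0$, $u\in C^4(\mathbb R^N\setminus\{0\})\cap C^0(\mathbb R^N)$, $|x|^\alpha\Delta u\in C^0(\mathbb R^N)$, and (P) holds pointwise in $\mathbb R^N\setminus\{0\}$.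

Set
$$p_s:=\frac{N'+4+2\tau}{N'-4}>1 .$$
The question is posed, for $N\ge5$, in Zongming Guo, Fangshu Wan and Liping Wang, "Embeddings of weighted Sobolev spaces and a weighted fourth order elliptic equation", arXiv:1803.11298 (2018): if $1<p<p_s$ and $u\in\mathcal C$, must $u\equiv0$? The following cases are known: $\alpha=l=0$; also $1<p<\min\{\frac{N+4}{N-4},p_s\}$; and $\alpha=2$. We prove that the answer is yes in general. Our argument works for every $N\ge3$ for which (1.1) is possible, so from now on $N\ge3$.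

**Constants.** Put
$$\mu=\tfrac{N-2}2,\quad a=\tfrac{2-\alpha}2,\quad k=\mu-a=\tfrac{N'-4}2,\quad k_*=\mu+a=\tfrac{N-\alpha}2,\quad m=\tfrac{\tau+4}{p-1},\quad \sigma=(p-1)(m-k).$$
By (1.1), $k>0$, $k_*>0$, $m>0$. Direct computation gives
$$k+k_*=N-2,\qquad k-(\alpha-2)=k_*,\qquad |a|<\mu,\qquad 0<k,k_*<N-2.\tag{1.2}$$
Since $p_s-1=\frac{2(\tau+4)}{N'-4}=\frac{\tau+4}k$, we have
$$p<p_s\iff m>k\iff\sigma>0,\qquad\text{and } p\le p_s\Rightarrow m\ge k>\alpha-2.$$
For example, $N=5$, $\alpha=l=0$ gives $\mu=\frac32$, $a=1$, $k=\frac12$, $k_*=\frac52$, $p_s=9$, $m=\frac4{p-1}$.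

The number $m$ is the scaling exponent: since $(p-1)m=l-\alpha+4$, if $u$ solves (P), then so does $\lambda^m u(\lambda x)$ for each $\lambda>0$. So the first functions to try are $A|x|^{-m}$. From $\Delta|x|^{-b}=-b(N-2-b)|x|^{-b-2}$, used twice, with $e:=m+2-\alpha$,
$$\Delta\big(|x|^\alpha\Delta (A|x|^{-m})\big)=A\,m(N-2-m)\,e\,(N-2-e)\,|x|^{-m-4+\alpha}.\tag{1.3}$$
Moreover $|x|^l(A|x|^{-m})^p=A^p|x|^{l-pm}$ and $l-pm=-m-4+\alpha$. Hence $A|x|^{-m}$ is a positive solution off the origin, for a suitable $A>0$, exactly when $m(N-2-m)e(N-2-e)>0$. Such a function is not in $\mathcal C$, as it is unbounded at $0$. How singular may a solution be if we still want to exclude it? This leads to a larger class.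

**Definition (class $\mathcal S$).** $u\in\mathcal S$ means: $u\ge0$, $u\in C^4(\mathbb R^N\setminus\{0\})$, (P) holds in $\mathbb R^N\setminus\{0\}$, and $|x|^ku$ and $|x|^{k+2}\Delta u$ are bounded on $B_1\setminus\{0\}$.

For example, if $A|x|^{-m}$ solves (P), then it lies in $\mathcal S$ if and only if $m\le k$. Also $\mathcal C\subset\mathcal S$: we have $k>0$, and $|x|^{k+2}\Delta u=|x|^{k_*}\,(|x|^\alpha\Delta u)$ because $k+2-\alpha=k_*>0$.

Throughout, for $u\in\mathcal S$,
$$v=-|x|^\alpha\Delta u,\qquad f=|x|^lu^p,\qquad\text{so}\qquad -\Delta u=|x|^{-\alpha}v,\quad -\Delta v=f\quad\text{in }\mathbb R^N\setminus\{0\}.$$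
Near $0$,
$$u\le C|x|^{-k},\qquad |v|\le C|x|^{-k_*},\qquad |x|^{-\alpha}|v|\le C|x|^{-k-2}.\tag{1.4}$$
The letters $C,c>0$ denote constants that may change from line to line and never depend on the radius $R$. We write $S=S^{N-1}$ and let $\bar h(r)$ be the mean of $h$ over $\{|x|=r\}$. We write $\Phi(x)=c_N|x|^{2-N}$, with $-\Delta\Phi=\delta_0$.

## 2. One test function handles $1<p\le\frac{N'+\tau}{N'-4}$

Part of the range $(1,p_s)$ is easy. Note that $\frac{N'+\tau}{N'-4}-1=\frac{\tau+4}{2k}$ is half of $p_s-1$. In terms of $m$, we treat $m\ge2k$ first, while the full claim is about $m>k$. For $N=5$, $\alpha=l=0$ this is $p\le5$ out of $p<9$.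

The first lemma says that the origin creates no extra terms when we integrate by parts.

**Lemma 1.** Let $u\in\mathcal S$, $p>1$. Then $f$ and $|x|^{-\alpha}v$ are in $L^1_{loc}(\mathbb R^N)$, and $-\Delta u=|x|^{-\alpha}v$, $-\Delta v=f$ in $\mathcal D'(\mathbb R^N)$.

**Proof.** By (1.4) and $k+2<N$, $|x|^{-\alpha}v\in L^1_{loc}$. Also $u,v\in L^1_{loc}$. Let $\eta$ be smooth, radial, radially nondecreasing, $\eta=0$ on $B_1$, $\eta=1$ off $B_2$, and $\eta_\varepsilon=\eta(\cdot/\varepsilon)$. For $\varphi\in C_c^\infty(\mathbb R^N)$, integration by parts away from $0$ gives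
$$\int|x|^{-\alpha}v\,\varphi\eta_\varepsilon=-\int u\,\eta_\varepsilon\Delta\varphi-\int u\,(2\nabla\varphi\cdot\nabla\eta_\varepsilon+\varphi\Delta\eta_\varepsilon).$$
The last integrand lives on $\varepsilon<|x|<2\varepsilon$ and is at most $C\varepsilon^{-k-2}$, so the integral is $O(\varepsilon^{N-2-k})\to0$. Let $\varepsilon\to0$ to get the first identity. In the same way,
$$\int f\varphi\eta_\varepsilon=-\int v\,\eta_\varepsilon\Delta\varphi+O(\varepsilon^{N-2-k_*}).$$
If $\varphi\ge0$, then $\eta_\varepsilon\uparrow1$ and monotone convergence give $\int f\varphi=-\int v\Delta\varphi<\infty$. With $\varphi=1$ on a large ball this shows $f\in L^1_{loc}$. Then dominated convergence gives the identity for all $\varphi$. $\square$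

**Lemma 2.** Let $u\in\mathcal S$, $p>1$. For all $R>0$:

(i) $\int_{B_R}f\le CR^{2k-m}$;

(ii) $\int_{R<|x|<4R}u\le CR^{N-m}$;

(iii) for $\psi\in C_c^\infty(\{1<|x|<4\})$ and $\psi_R=\psi(\cdot/R)$: $\big|\int v\psi_R\big|\le C_\psi R^{N+\alpha-2-m}$ and $\big|\int u\psi_R\big|\le C_\psi R^{N-m}$.

**Proof.** *For (i) we test the equation with a high power of a cutoff.* Let $\xi\in C_c^\infty(B_2)$, $0\le\xi\le1$, $\xi=1$ on $B_1$, $p'=\frac p{p-1}$, $q\ge4p'$ an integer, and $\varphi=\xi(\cdot/R)^q$. Then $|x|^\alpha\Delta\varphi$ is smooth with support in $R\le|x|\le2R$. Derivatives of $\xi^q$ up to order four are at most $C\xi^{q-4}$, and $q-4\ge q/p$ because $q\ge4p'$. Hence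
$$|\Delta(|x|^\alpha\Delta\varphi)|\le CR^{\alpha-4}\varphi^{1/p}\mathbf 1_{\{R\le|x|\le2R\}}.$$
Using both identities of Lemma 1,
$$\int f\varphi=-\int v\Delta\varphi=-\int|x|^{-\alpha}v\,(|x|^\alpha\Delta\varphi)=\int u\,\Delta(|x|^\alpha\Delta\varphi)\le CR^{\alpha-4}\int_{R\le|x|\le2R}u\,\varphi^{1/p}.$$
Write $u\varphi^{1/p}=(f\varphi)^{1/p}|x|^{-l/p}$ and apply Hölder, with $\frac{lp'}p=\frac l{p-1}$:
$$\int f\varphi\le CR^{\alpha-4}\Big(\int_{R\le|x|\le2R}f\varphi\Big)^{1/p}\big(R^{N-\frac l{p-1}}\big)^{1/p'}=C\,R^{(2k-m)/p'}\Big(\int_{R\le|x|\le2R}f\varphi\Big)^{1/p}.\tag{2.1}$$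
The exponent is right because $(\alpha-4)p'+N-\frac l{p-1}=N+\alpha-4-\frac{l-\alpha+4}{p-1}=2k-m$. Since $\int f\varphi<\infty$, dividing by $(\int f\varphi)^{1/p}$ (if it is not $0$) gives $\int f\varphi\le CR^{2k-m}$, hence (i).

*(ii) follows by Hölder.* We have $\int_{R<|x|<4R}u\le\big(\int_{B_{4R}}f\big)^{1/p}\big(CR^{N-\frac l{p-1}}\big)^{1/p'}\le CR^{b}$ with $pb=2k-m+(p-1)N-l$. Since $2k-l=N-(\tau+4)=N-(p-1)m$, we get $pb=pN-pm$, i.e. $b=N-m$.

*(iii) transfers the bound from $u$ to $v$.* By Lemma 1, $\int v\psi_R=\int|x|^{-\alpha}v\,(|x|^\alpha\psi_R)=-\int u\,\Delta(|x|^\alpha\psi_R)$, and $|\Delta(|x|^\alpha\psi_R)|\le C_\psi R^{\alpha-2}$ on $R<|x|<4R$, zero elsewhere. Now apply (ii). The second bound is immediate from (ii). $\square$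

**Proposition 3 (the easy range).** If $1<p\le\frac{N'+\tau}{N'-4}$, i.e. $m\ge2k$, and $u\in\mathcal S$, then $u\equiv0$.

**Proof.** If $m>2k$, let $R\to\infty$ in Lemma 2(i): $\int_{\mathbb R^N}f=0$, so $u\equiv0$. If $m=2k$, Lemma 2(i) says $f\in L^1(\mathbb R^N)$. Then the right side of (2.1) is at most $C\big(\int_{R\le|x|\le2R}f\big)^{1/p}\to0$ as $R\to\infty$, so again $f\equiv0$. $\square$

**Where this stops.** Suppose now $k<m<\min\{2k,N-2\}$. Since $m>k>\alpha-2$, we have $e=m+2-\alpha>0$, and $N-2-e=2k-m>0$. So by (1.3) there is a positive solution $u=A|x|^{-m}$ off the origin. It even satisfies the conclusion of Lemma 1. Indeed $|x|^{-\alpha}v$ is a multiple of $|x|^{-m-2}$ with $m+2<N$, and $f$ is a multiple of $|x|^{-m-4+\alpha}$ with $N-m-4+\alpha=2k-m>0$. The boundary terms in the proof of Lemma 1 are $O(\varepsilon^{N-2-m})$ and $O(\varepsilon^{N-2-e})$, and both tend to $0$. The proof of Proposition 3 uses nothing but Lemma 1, so it cannot exclude these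 exponents. When $\alpha\le2$ we have $2k=N-4+\alpha\le N-2$, and then the test-function argument ends exactly at $m=2k$.

So what must change for $k<m<2k$? The function $A|x|^{-m}$ violates only one requirement of $\mathcal S$: it is too singular at $0$. The quantity to watch is $|x|^ku$. For $A|x|^{-m}$ it is $A|x|^{k-m}$, which *decreases* in $|x|$ and is unbounded at $0$. For $u\in\mathcal S$ it is bounded near $0$. We shall show that this boundedness forces $|x|^ku$ to be *nondecreasing* in $|x|$, and that such growth is impossible.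

## 3. The three theorems

**Theorem A.** If $1<p<p_s$ and $u\in\mathcal S$ (in particular if $u\in\mathcal C$), then $u\equiv0$.

**Theorem B.** For $p>1$, a nontrivial $u\in\mathcal C$ exists if and only if $p\ge p_s$, $\alpha<2$ and $l>-2$.

**Theorem C.** For $p>1$, a nontrivial $u\in\mathcal S$ exists if and only if $\alpha-2<m\le k$. Equivalently: $p\ge p_s$ and, if $\alpha>2$, also $p<\frac{l+2}{\alpha-2}$.

Theorem A answers the question. By Theorem B, the exponent $p_s$ is optimal in $\mathcal C$ exactly when $\alpha<2$ and $l>-2$; otherwise $\mathcal C$ contains no nontrivial solution for any $p>1$. Sections 4 to 7 prove Theorem A, and Sections 8 and 9 prove Theorems C and B.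

## 4. From the differential equation to integral equations

We want to compare $u$ with a reflected copy. Positive kernels are well suited to this, so we first write $u$ and $v$ as Newton potentials. Recall some textbook facts.

* If $h\ge0$ is in $L^1_{loc}(\mathbb R^N)$, continuous off $0$, and $\int_{|y|>1}|y|^{2-N}h<\infty$, then $F=\Phi*h$ is finite and continuous off $0$, $F\in L^1_{loc}$, and $-\Delta F=h$ in $\mathcal D'(\mathbb R^N)$. Indeed, near $x_0\ne0$ split $h$ into its restriction to a small ball $B_\rho(x_0)$ and the rest. The first part is bounded with compact support and has a continuous potential. For the second part use dominated convergence with $\Phi(x-y)\le C(1+|y|)^{2-N}$ for $x\in B_{\rho/2}(x_0)$, $y\notin B_\rho(x_0)$. Local integrability and the equation follow by Fubini from $\int_{B_R}\Phi(x-y)\,dx\le C_R(1+|y|)^{2-N}$.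
* For such $h$, $\bar F(r)=c_N\int\max(r,|y|)^{2-N}h(y)\,dy$ (the mean of $|x-y|^{2-N}$ over $|x|=r$ is $\max(r,|y|)^{2-N}$). By dominated convergence, $\bar F(r)\to0$ as $r\to\infty$.
* A spherical harmonic $Y$ of degree $j\ge0$ is the restriction to $S$ of a homogeneous harmonic polynomial of degree $j$; it satisfies $\Delta_SY=-j(j+N-2)Y$. The finite sums of spherical harmonics are dense in $C(S)$.
* Weyl's lemma: a distribution $h$ with $\Delta h=0$ is a smooth harmonic function.

**Lemma 4.** Let $u\in\mathcal S$, $p>1$ and $m>\alpha-2$ (which holds if $p\le p_s$). Then on $\mathbb R^N\setminus\{0\}$: $v=\Phi*f\ge0$ and $u=\Phi*(|x|^{-\alpha}v)$.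

**Proof.** **Step 1: the potential $F=\Phi*f$ makes sense.** By Lemma 2(i) on dyadic shells,
$$\int_{|y|>1}|y|^{2-N}f\le C\sum_{i\ge0}2^{i(2-N+2k-m)}=C\sum_{i\ge0}2^{i(\alpha-2-m)}<\infty .$$
So $F$ has the properties listed above. By Lemma 1, $v-F$ is harmonic in $\mathcal D'(\mathbb R^N)$. By Weyl's lemma and continuity off $0$, $v=F+h$ on $\mathbb R^N\setminus\{0\}$ with $h$ harmonic on all of $\mathbb R^N$.

**Step 2: show $h\equiv0$, one spherical harmonic at a time.** Let $Y$ have degree $j\ge0$ and put $c(r)=\int_Sh(r\omega)Y(\omega)\,d\omega$. It solves $c''+\frac{N-1}rc'-\frac{j(j+N-2)}{r^2}c=0$, whose solutions are spanned by $r^j$ and $r^{2-N-j}$. It is bounded at $0$, so $c(r)=\gamma r^j$. Take $\psi(x)=\chi(|x|)Y(x/|x|)$ with $0\le\chi\in C_c^\infty((1,4))$, $\chi\not\equiv0$. Then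
$$\int h\psi_R=\gamma R^{N+j}\int_1^4\chi(\rho)\rho^{N-1+j}\,d\rho .$$
On the other hand $|\int F\psi_R|\le CR^N\sup_{R<r<4R}\bar F(r)=o(R^N)$, and $|\int v\psi_R|\le CR^{N+\alpha-2-m}$ by Lemma 2(iii). As $h=v-F$,
$$|\gamma|R^{N+j}\le o(R^N)+CR^{N+\alpha-2-m}\qquad(R\to\infty).$$
Since $m>\alpha-2$ and $j\ge0$, $\gamma=0$. All coefficients of $h$ on every sphere vanish, so $h\equiv0$ by density. Hence $v=F\ge0$.

**Step 3: repeat for $u$.** Choose $\psi\ge0$ in Lemma 2(iii) with $\psi=1$ on $\{\frac32\le|x|\le3\}$. Since $v\ge0$, $\int_{\frac32R<|y|<3R}v\le CR^{N+\alpha-2-m}$, that is,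
$$\int_{\frac32R<|y|<3R}|y|^{2-N}\,|y|^{-\alpha}v\,dy\le CR^{-m}.$$
These shells with $R=2^i$, $i\ge0$, cover $|y|>\frac32$ up to null sets, and $m>0$, so the sum converges. Therefore $U=\Phi*(|x|^{-\alpha}v)$ has the properties listed above, and $u=U+\tilde h$ with $\tilde h$ harmonic on $\mathbb R^N$. The argument of Step 2, now with $|\int u\psi_R|\le CR^{N-m}$ and $\bar U\to0$, gives $\tilde h\equiv0$. $\square$

## 5. The cylinder, and what the drift does to reflections

Write $x=e^t\omega$, $y=e^s\zeta$ with $t,s\in\mathbb R$ and $\omega,\zeta\in S$. Since $|x-y|^2=e^{t+s}(2\cosh(t-s)-2\,\omega\cdot\zeta)$,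
$$\Phi(x-y)=(|x||y|)^{-\mu}g(t-s,\omega\cdot\zeta),\qquad g(t,q)=c_N(2\cosh t-2q)^{-\mu}.$$
Note that $g$ is positive, even in $t$ and strictly decreasing in $|t|$. Put
$$w(t,\omega)=e^{kt}u(e^t\omega),\qquad z(t,\omega)=e^{k_*t}v(e^t\omega).$$
Insert this in Lemma 4, with $dy=e^{Ns}\,ds\,d\zeta$. In the formula for $w$ the exponent of $e^t$ is $k-\mu=-a$ and that of $e^s$ is $N-\alpha-\mu-k_*=k_*-\mu=a$. In the formula for $z$ the exponents are $k_*-\mu=a$ and $N+l-\mu-pk=\sigma-a$. To check the last equality: $\sigma-a=l-\alpha+4-pk+k-a$, and $k-a=\mu-2+\alpha$, so $\sigma-a=l-pk+\mu+2=l-pk+N-\mu$. Hence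
$$w(t,\omega)=\iint e^{-a(t-s)}g(t-s,\omega\cdot\zeta)\,z(s,\zeta)\,d\zeta\,ds,\tag{5.1}$$
$$z(s,\zeta)=\iint e^{a(s-s')}g(s-s',\zeta\cdot\omega')\,e^{\sigma s'}w^p(s',\omega')\,d\omega'\,ds'.\tag{5.2}$$

Here is the plan that suggests itself. In the subcritical case $\sigma>0$, so $e^{\sigma t}$ favors large $t$. We want to prove, by moving planes, that $w_\lambda(t,\omega):=w(2\lambda-t,\omega)$ satisfies $w_\lambda\ge w$ for $t<\lambda$. Let us try this on (5.1), with $A(\rho,q)=e^{-a\rho}g(\rho,q)$ and $z_\lambda(s,\zeta)=z(2\lambda-s,\zeta)$. Splitting at $s=\lambda$ and reflecting the part $s>\lambda$,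
$$w_\lambda-w=\iint_{s<\lambda}\Big\{\big[A(s-t)-A(t+s-2\lambda)\big]z_\lambda-\big[A(t-s)-A(2\lambda-t-s)\big]z\Big\}\,d\zeta\,ds,$$
with second argument $\omega\cdot\zeta$ everywhere.

If $\alpha=2$, then $a=0$, $A=g$ is even, and the two brackets coincide. They are positive because $|t-s|<2\lambda-t-s$ for $t,s<\lambda$. So $z_\lambda\ge z$ implies $w_\lambda\ge w$. The same holds for (5.2), and the comparison passes around the system.

If $a>0$, look at $s=\lambda$ and put $\rho=\lambda-t>0$. The coefficient of $z_\lambda$ is $A(\rho)-A(-\rho)=-2\sinh(a\rho)\,g(\rho,\omega\cdot\zeta)<0$. By continuity it is negative for $s$ near $\lambda$ (when $\zeta\neq\omega$; at $\zeta=\omega$ too, since $\rho>0$). So near the plane a larger $z_\lambda$ lowers $w_\lambda-w$, and the inequality $z_\lambda\ge z$ no longer yields $w_\lambda\ge w$ from this formula. If $a<0$, the same failure occurs in (5.2), whose kernel carries $e^{+a\rho}$. This is the precise point at which the argument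 for $\alpha=2$ stops: for $\alpha\ne2$ the two kernels are tilted, in opposite directions.

But "in opposite directions" is also the way out. Insert (5.2) in (5.1), using Tonelli and the shift $s\to s+s'$:
$$w(t,\omega)=\iint G(t-s,\omega\cdot\zeta)\,e^{\sigma s}w^p(s,\zeta)\,d\zeta\,ds,\qquad G(t,\omega\cdot\omega')=\iint A(t-s,\omega\cdot\zeta)\,A(-s,\zeta\cdot\omega')\,d\zeta\,ds.\tag{5.3}$$
(That $G$ depends only on $t$ and $\omega\cdot\omega'$ follows from rotation invariance.) So $G$ is an autocorrelation, and it is automatically even in $t$: the shift $s\to s-t$ in $G(-t)$ exchanges the two factors. What is not automatic is monotonicity in $|t|$. On the line, the autocorrelation of $\mathbf 1_{[0,1]}+\mathbf 1_{[3,4]}$ is $0$ at $t=2$ and $1$ at $t=3$. We must compute.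

## 6. The composed kernel is explicit and decreasing

**Lemma 5.** Let $S_a(s)=\frac{\sinh(as)}{2a}$ ($=\frac s2$ if $a=0$) and
$$H(t,q)=\int_{|t|}^\infty S_a(s)\,g(s,q)\,ds .$$
For every $t$ and $\omega'$, $G(t,\omega\cdot\omega')=H(t,\omega\cdot\omega')$ for a.e. $\omega\in S$. Hence, for $u\in\mathcal S$ and $m>\alpha-2$,
$$w(t,\omega)=\int_{\mathbb R}\int_SH(t-s,\omega\cdot\zeta)\,e^{\sigma s}w^p(s,\zeta)\,d\zeta\,ds.\tag{6.1}$$
Moreover $H>0$ is even in $t$ and, for every $q<1$, finite and strictly decreasing in $|t|$. The function $\eta(t):=\int_SH(t,\omega\cdot\zeta)\,d\zeta$ does not depend on $\omega$, is positive, even and integrable, and $\eta\le\eta(0)<\infty$.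

Before the proof, a test. For $\alpha=0$ we have $a=1$ and $N\ge5$, and since $\frac{d}{ds}(2\cosh s-2q)^{1-\mu}=-2(\mu-1)\sinh s\,(2\cosh s-2q)^{-\mu}$,
$$H(t,q)=\frac{c_N}{2(N-4)}(2\cosh t-2q)^{-(N-4)/2}.$$
This is the cylinder form of $\frac{c_N}{2(N-4)}|x-y|^{4-N}$, the fundamental solution of $\Delta^2$, as it should be: $-\Delta|x|^{4-N}=2(N-4)|x|^{2-N}$.

**Proof.** **Step 1: the action of $g$ on spherical harmonics.** Let $Y$ have degree $j$ and put $\mu_j=j+\mu$. We claim
$$\int_Sg(t,\omega\cdot\zeta)Y(\zeta)\,d\zeta=\frac{e^{-\mu_j|t|}}{2\mu_j}\,Y(\omega),\qquad t\ne0.\tag{6.2}$$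
Let $P(x)=\int_S\Phi(x-\zeta)Y(\zeta)\,d\zeta$. Then $-\Delta P=Y\,d\zeta$ (the surface measure on $S$ with density $Y$) in $\mathcal D'(\mathbb R^N)$, and $P\to0$ at infinity. Let $Q(r\omega)=\frac{Y(\omega)}{2j+N-2}r^j$ for $r\le1$ and $\frac{Y(\omega)}{2j+N-2}r^{2-N-j}$ for $r\ge1$. It is continuous, harmonic off $S$, tends to $0$ at infinity, and the jump of its normal derivative (outer minus inner) is $\frac{(2-N-j)-j}{2j+N-2}Y=-Y$. Green's formula on both sides of $S$ gives $\int Q\Delta\varphi=\int_S\varphi\,(\partial_rQ^+-\partial_rQ^-)=-\int_S\varphi Y$, so also $-\Delta Q=Y\,d\zeta$. Hence $P-Q$ is harmonic on $\mathbb R^N$ and tends to $0$ at infinity, so $P=Q$ off $S$. Now $\Phi(e^t\omega-\zeta)=e^{-\mu t}g(t,\omega\cdot\zeta)$ and $2j+N-2=2\mu_j$. Multiplying $P=Q$ by $e^{\mu t}$ gives the exponents $\mu t+jt=-\mu_j|t|$ for $t<0$ and $\mu t+(2-N-j)t=-\mu_jt$ for $t>0$. This is (6.2).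

**Step 2: the action of $G$.** Integrate the definition of $G$ against $Y(\omega)$ and use (6.2) twice:
$$\int_SG(t,\omega\cdot\omega')Y(\omega)\,d\omega=G_j(t)Y(\omega'),\qquad G_j(t)=\frac{e^{-at}}{4\mu_j^2}\int_{\mathbb R}e^{2as-\mu_j|t-s|-\mu_j|s|}\,ds.$$
Fubini is justified because, $Y$ being bounded, absolute convergence is the case $j=0$, where the integral is finite as $|a|<\mu$. In particular $G(t,\cdot\,\omega')\in L^1(S)$.

Now compute, writing $\nu$ for $\mu_j$. Let $t\ge0$ and $a\ne0$. The ranges $s<0$, $0<s<t$, $s>t$ contribute the three terms in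
$$G_j(t)=\frac{e^{-(\nu+a)t}}{4\nu^2}\Big[\frac1{2(\nu+a)}+\frac{e^{2at}-1}{2a}+\frac{e^{2at}}{2(\nu-a)}\Big].$$
Since $\frac1{2a}+\frac1{2(\nu-a)}=\frac{\nu}{2a(\nu-a)}$ and $\frac1{2a}-\frac1{2(\nu+a)}=\frac\nu{2a(\nu+a)}$,
$$G_j(t)=\frac1{8a\nu}\Big[\frac{e^{-(\nu-a)t}}{\nu-a}-\frac{e^{-(\nu+a)t}}{\nu+a}\Big]=\int_t^\infty\frac{\sinh(as)}{2a}\,\frac{e^{-\nu s}}{2\nu}\,ds=\int_t^\infty S_a(s)\,\frac{e^{-\nu s}}{2\nu}\,ds.\tag{6.3}$$
For $a=0$ the three ranges give $\frac{e^{-\nu t}}{4\nu^2}\big(t+\frac1\nu\big)$, which equals $\int_t^\infty\frac s2\frac{e^{-\nu s}}{2\nu}ds$. For negative times, $s\to-s$ shows that $G_j(-t)$ is $G_j(t)$ with $a$ replaced by $-a$. Since (6.3) is even in $a$, $G_j$ is even.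

Formula (6.3) is the heart of the matter: $-G_j'(t)=S_a(t)\cdot\frac{e^{-\mu_jt}}{2\mu_j}$ for $t>0$, where $S_a$ does not depend on $j$ and, by (6.2), the second factor is the $j$-th coefficient of $g$. So formally $-\partial_tG=S_a(t)\,g(t,\cdot)>0$. The next step makes this rigorous.

**Step 3: identify $G$ with $H$.** Since $S_a\ge0$ on $[0,\infty)$, (6.2) with $j=0$ and Tonelli give $\int_SH(t,\omega\cdot\omega')\,d\omega=\int_{|t|}^\infty S_a(s)\frac{e^{-\mu s}}{2\mu}\,ds<\infty$. So $H(t,\cdot\,\omega')\in L^1(S)$, and Fubini gives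
$$\int_SH(t,\omega\cdot\omega')Y(\omega)\,d\omega=Y(\omega')\int_{|t|}^\infty S_a(s)\,\frac{e^{-\mu_js}}{2\mu_j}\,ds=G_j(t)\,Y(\omega').$$
For fixed $t,\omega'$, the functions $G(t,\cdot\,\omega')$ and $H(t,\cdot\,\omega')$ are in $L^1(S)$ and have the same integrals against all spherical harmonics, hence against all of $C(S)$. So they agree a.e. Putting this in (5.3), for each $s$ and a.e. $\zeta$, gives (6.1).

**Step 4: the remaining properties.** For $q<1$, $g(\cdot,q)$ is bounded, positive and $O(e^{-\mu s})$, while $S_a>0$ on $(0,\infty)$ with $S_a(s)\le C(1+s)e^{|a|s}$ and $|a|<\mu$. So $H$ is finite, positive, even, and strictly decreasing in $|t|$. For $q=1$ it is still positive (possibly $+\infty$ at $t=0$). Finally $\eta(t)=\int_{|t|}^\infty S_a(s)\frac{e^{-\mu s}}{2\mu}\,ds$ is independent of $\omega$, positive, even, at most $\eta(0)<\infty$, and integrable because it decays exponentially. $\square$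

## 7. Moving planes in $t=\ln|x|$: proof of Theorem A

Let $1<p<p_s$, that is $\sigma>0$, and suppose $u\in\mathcal S$, $u\not\equiv0$. Then $m>k>\alpha-2$, so (6.1) holds. As $w^p\ge0$ is positive on an open set and $H>0$, we get $w>0$ everywhere. Moreover $w$ is continuous, and
$$M_\Lambda:=\sup_{t\le\Lambda}w<\infty\quad\text{for each }\Lambda\in\mathbb R,$$
because $w=|x|^ku$ is bounded near $x=0$. This is where the definition of $\mathcal S$ enters.

**Step 1: a comparison formula in which the kernel has a sign.** For $t<\lambda$ split (6.1) at $s=\lambda$ and reflect the part $s>\lambda$. As $H$ is even in $t$,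
$$w(t)=\iint_{s<\lambda}\big[H(t-s)e^{\sigma s}w^p+H(2\lambda-t-s)e^{\sigma(2\lambda-s)}w_\lambda^p\big],\qquad w_\lambda(t)=\iint_{s<\lambda}\big[H(2\lambda-t-s)e^{\sigma s}w^p+H(t-s)e^{\sigma(2\lambda-s)}w_\lambda^p\big]$$
(all with second argument $\omega\cdot\zeta$ in $H$). All these integrals are finite, so
$$w_\lambda-w=\int_{s<\lambda}\int_SK_\lambda\big[e^{\sigma(2\lambda-s)}w_\lambda^p-e^{\sigma s}w^p\big]\,d\zeta\,ds,\qquad K_\lambda=H(t-s,\omega\cdot\zeta)-H(2\lambda-t-s,\omega\cdot\zeta).\tag{7.1}$$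
For $t,s<\lambda$ we have $|t-s|<2\lambda-t-s$, so $0<K_\lambda\le H(t-s,\omega\cdot\zeta)$ for $\zeta\ne\omega$.

**Step 2: an estimate for the set where the desired inequality fails.** Let $\phi_\lambda=(w-w_\lambda)^+$ on $\{t<\lambda\}$ and $B_\lambda=\{(s,\zeta):s<\lambda,\ w>w_\lambda\}$. In $w-w_\lambda$, the bracket $e^{\sigma s}w^p-e^{\sigma(2\lambda-s)}w_\lambda^p$ is $\le0$ outside $B_\lambda$, since $e^{\sigma(2\lambda-s)}>e^{\sigma s}$. On $B_\lambda$ it is at most $e^{\sigma s}(w^p-w_\lambda^p)\le p\,e^{\sigma s}w^{p-1}\phi_\lambda$. Therefore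
$$\phi_\lambda(t,\omega)\le p\iint_{B_\lambda}H(t-s,\omega\cdot\zeta)\,e^{\sigma s}w^{p-1}\phi_\lambda\,d\zeta\,ds.\tag{7.2}$$
Put $N_\lambda:=\sup\phi_\lambda$. It is finite: $N_\lambda\le M_\lambda$.

**Step 3: start the plane at $\lambda=-\infty$.** By (7.2), $N_\lambda\le p\,e^{\sigma\lambda}M_\lambda^{p-1}\|\eta\|_{L^1}N_\lambda$. As $\lambda\to-\infty$, $e^{\sigma\lambda}\to0$ and $M_\lambda$ does not increase. So the factor is $<1$ for all sufficiently negative $\lambda$, and then $N_\lambda=0$: $w_\lambda\ge w$ on $\{t<\lambda\}$.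

**Step 4: the plane never stops.** Let $\lambda_0=\sup\{\lambda:\ w_\nu\ge w\text{ on }\{t<\nu\}\text{ for all }\nu\le\lambda\}$ and suppose $\lambda_0<\infty$. By continuity $w_{\lambda_0}\ge w$ on $\{t<\lambda_0\}$, and (7.1) gives the strict inequality
$$w_{\lambda_0}-w\ge\int_{s<\lambda_0}\int_SK_{\lambda_0}\big[e^{\sigma(2\lambda_0-s)}-e^{\sigma s}\big]w^p\,d\zeta\,ds>0\quad\text{on }\{t<\lambda_0\}.$$
Now cut $\{s<\lambda\}$, with $\lambda$ slightly above $\lambda_0$, into a far part, a compact part and a thin strip. Let $D=\sup_{s\le\lambda_0+1}e^{\sigma s}w^{p-1}<\infty$. Choose $\delta\in(0,1)$ with $2p\delta D\,\eta(0)<\frac14$, and then $R$ with $-R<\lambda_0-\delta$ and $p\,e^{-\sigma R}M_{\lambda_0}^{p-1}\|\eta\|_{L^1}<\frac14$. On the compact set $[-R,\lambda_0-\delta]\times S$ the function $w_{\lambda_0}-w$ has a positive minimum, so by uniform continuity there is $\delta'\in(0,\delta)$ with $w_\lambda>w$ on that set for all $\lambda\in[\lambda_0,\lambda_0+\delta')$.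 For these $\lambda$,
$$B_\lambda\subset\{s<-R\}\cup\{\lambda_0-\delta<s<\lambda_0+\delta\}.$$
In (7.2), the part $s<-R$ contributes at most $p\,e^{-\sigma R}M_{\lambda_0}^{p-1}\|\eta\|_{L^1}N_\lambda\le\frac14N_\lambda$. The strip has width at most $2\delta$, and there $e^{\sigma s}w^{p-1}\le D$, so it contributes at most $p\cdot2\delta\,\eta(0)D\,N_\lambda\le\frac14N_\lambda$. So $N_\lambda\le\frac12N_\lambda$, i.e. $N_\lambda=0$ for all $\lambda\in[\lambda_0,\lambda_0+\delta')$, contradicting the definition of $\lambda_0$. Hence $\lambda_0=\infty$.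

**Step 5: monotone growth contradicts the equation.** For all $\lambda$, $w_\lambda\ge w$ on $\{t<\lambda\}$. Given $t_1<t_2$, take $\lambda=\frac{t_1+t_2}2$ to see that $w$ is nondecreasing in $t$. Let $n(t)=\min_\omega w(t,\omega)>0$, which is also nondecreasing. By (6.1), monotonicity and $\sigma>0$,
$$w(t,\omega)\ge\int_t^{t+1}\int_SH(t-s,\omega\cdot\zeta)\,e^{\sigma s}w^p(s,\zeta)\,d\zeta\,ds\ge\kappa\,e^{\sigma t}n(t)^p,\qquad\kappa=\int_0^1\eta>0.$$
Taking the minimum over $\omega$, $n(t)\ge\kappa e^{\sigma t}n(t)^p$, i.e. $n(t)^{p-1}\le\kappa^{-1}e^{-\sigma t}\to0$ as $t\to\infty$. But $n(t)\ge n(0)>0$ for $t\ge0$. This contradiction proves $u\equiv0$, and with it Theorem A. $\blacksquare$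

Since $\mathcal C\subset\mathcal S$, the question of Section 1 is answered: under (1.1), every nonnegative solution with $1<p<p_s$ vanishes identically.

## 8. Spherical means and homogeneous solutions: proof of Theorem C

For the converse direction we need to know when nontrivial solutions exist. Spherical means give the obstructions.

**Lemma 6.** Let $p>1$ and let $u\in\mathcal S$ be nontrivial. Then $\bar v$ is nonincreasing and $>0$, $\bar u$ is nonincreasing and $\ge0$, and for $r>0$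
$$r^{N-1}\bar v'=-\int_0^rs^{N-1}\bar f\,ds,\qquad r^{N-1}\bar u'=-\int_0^rs^{N-1-\alpha}\bar v\,ds.\tag{8.1}$$

**Proof.** **Step 1: the formulas (8.1), with no constant of integration.** Averaging $-\Delta v=f$ gives $(r^{N-1}\bar v')'=-r^{N-1}\bar f$, and $f\in L^1_{loc}$, so $r^{N-1}\bar v'+\int_0^rs^{N-1}\bar f\,ds=c_0$ is constant. If $c_0\ne0$, then $\bar v'\sim c_0r^{1-N}$ as $r\to0$, so $|\bar v|\ge cr^{2-N}$ near $0$. This contradicts $|\bar v|\le Cr^{-k_*}$, $k_*<N-2$. The second formula follows in the same way from $|x|^{-\alpha}v\in L^1_{loc}$ and $\bar u\le Cr^{-k}$, $k<N-2$. In particular $\bar v$ is nonincreasing.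

**Step 2: the sign of $\bar v$.** If $\bar v(r_0)<0$, then $\bar v\le-\delta<0$ on $[r_0,\infty)$. Since $\alpha<N$, (8.1) gives $r^{N-1}\bar u'\to+\infty$. So $\bar u\ge0$ is strictly increasing for large $r$, and $\bar u\ge c>0$ there. Then $\int_{R<|x|<4R}u\ge cR^N$ for large $R$, against the bound $CR^{N-m}$ of Lemma 2(ii) with $m>0$. So $\bar v\ge0$, and by (8.1) $\bar u$ is nonincreasing. As $f\not\equiv0$, $\bar v'<0$ for large $r$; a nonincreasing function that is $\ge0$ and strictly decreasing for large $r$ is $>0$ everywhere. $\square$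

Consequently $\bar v\ge\delta>0$ on $(0,1]$, and the second formula in (8.1) gives $\bar u'\le-\frac{\delta}{N-\alpha}r^{1-\alpha}$ there. Hence
$$\bar u(r)\ge c\int_r^1s^{1-\alpha}\,ds,\qquad0<r<1.\tag{8.2}$$

**Necessity in Theorem C.** Let $u\in\mathcal S$ be nontrivial. By Theorem A, $p\ge p_s$, i.e. $m\le k$. Suppose $m\le\alpha-2$. Since $m>0$, this means $\alpha>2$, and (8.2) gives $\bar u\ge cr^{2-\alpha}$ for $r\le\frac12$.

*Case $m<\alpha-2$.* Lemma 2(ii) gives $cR^{N+2-\alpha}\le CR^{N-m}$ for small $R$, i.e. $R^{m-(\alpha-2)}\le C$. The exponent is negative, so this is impossible as $R\to0$.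

*Case $m=\alpha-2$.* Here the powers balance, and we gain a logarithm by going around the system once more. From $(p-1)m=l-\alpha+4$ we get $pm=l+2$. By Jensen, $\bar f\ge r^l\bar u^p\ge cr^{l-pm}=cr^{-2}$ for small $r$. So (8.1) gives $r^{N-1}\bar v'\le-c\int_0^rs^{N-3}ds=-cr^{N-2}$, i.e. $\bar v'\le-c/r$, and $\bar v\ge c\ln\frac1r$ for small $r$. Then $r^{N-1}\bar u'\le-c\ln\frac1r\int_0^rs^{N-1-\alpha}ds$, i.e. $\bar u'\le-cr^{1-\alpha}\ln\frac1r$. Integrating over $(r,2r)$, we get $\bar u(r)\ge cr^{2-\alpha}\ln\frac1r$ for small $r$. Now Lemma 2(ii) reads $cR^{N+2-\alpha}\ln\frac1{4R}\le CR^{N-m}=CR^{N+2-\alpha}$, which is impossible as $R\to0$. So $m>\alpha-2$.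

**Sufficiency in Theorem C.** Let $\alpha-2<m\le k$ and $e=m+2-\alpha>0$. Then $N-2-m\ge N-2-k=k_*>0$ and $e\le k+2-\alpha=k_*<N-2$. So the constant in (1.3) is positive, and $u=A|x|^{-m}$ with $A^{p-1}=m(N-2-m)e(N-2-e)$ is a positive solution in $\mathbb R^N\setminus\{0\}$. Both $|x|^ku$ and $|x|^{k+2}\Delta u$ are multiples of $|x|^{k-m}$, which is bounded near $0$ because $m\le k$. So $u\in\mathcal S$.

**The equivalent formulation.** We have $m\le k\iff p\ge p_s$. If $\alpha>2$, then $m>\alpha-2\iff p<1+\frac{\tau+4}{\alpha-2}=\frac{l+2}{\alpha-2}$. If $\alpha\le2$, then $m>0\ge\alpha-2$ always. $\blacksquare$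

## 9. Shooting for continuous solutions: proof of Theorem B

**Necessity.** Let $u\in\mathcal C$ be nontrivial. Then $p\ge p_s$ by Theorem A. If $\alpha\ge2$, (8.2) gives $\bar u(r)\to\infty$ as $r\to0$, contradicting continuity of $u$ at $0$. If $l\le-2$: $\bar u\ge0$ is nonincreasing and not identically $0$, so $\bar u\ge\delta>0$ near $0$, and $\bar f\ge r^l\bar u^p\ge\delta^pr^l$ by Jensen. Since $N+l=N'+\tau>0$, (8.1) gives $\bar v'\le-cr^{1+l}$ near $0$, and $1+l\le-1$ yields $\bar v(r)\to\infty$ as $r\to0$. This contradicts continuity of $v=-|x|^\alpha\Delta u$ at $0$.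

**Sufficiency.** Let $p\ge p_s$, $\alpha<2$, $l>-2$. We look for a positive radial solution with $u(0)=1$ and $v(0)=\beta$, and choose $\beta>0$ so that neither $u$ nor $v$ reaches zero.

**Step 1: solve the initial value problem for every $\beta$.** Put $h(u)=\min(u_+,1)^p$, a Lipschitz function with constant $p$, and consider
$$u(r)=1-\int_0^r\rho^{1-N}\!\int_0^\rho s^{N-1-\alpha}v\,ds\,d\rho,\qquad v(r)=\beta-\int_0^r\rho^{1-N}\!\int_0^\rho s^{N-1+l}h(u)\,ds\,d\rho.\tag{9.1}$$
For bounded continuous $u,v$ the outer integrands are $O(\rho^{1-\alpha})$ and $O(\rho^{1+l})$, integrable at $0$ since $\alpha<2$, $l>-2$ (and $\alpha<N$, $N+l>0$). Exchanging the order of integration and using $\int_s^r\rho^{1-N}d\rho\le\frac{s^{2-N}}{N-2}$, we see that changing $(u,v)$ by $(\delta u,\delta v)$ changes the right sides by amounts whose absolute values at $r$ add up to at most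
$$\int_0^rb(s)\big(|\delta u|+|\delta v|\big)ds,\qquad b(s)=\frac{s^{1-\alpha}+p\,s^{1+l}}{N-2}.$$
Let $\mathcal B(r)=\int_0^rb$. In the norm $\sup_{[0,R]}e^{-2\mathcal B}(|u|+|v|)$ on $C([0,R])^2$ the map is a contraction with constant $\frac12$, because $\int_0^rb\,e^{2\mathcal B}\le\frac12e^{2\mathcal B(r)}$. So for each $\beta$ there is a unique solution on $[0,\infty)$, and in this norm two solutions with data $\beta,\beta'$ differ by at most $2|\beta-\beta'|$. Hence $(u,v)$ depends continuously on $\beta$, uniformly on each $[0,R]$.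

Let $T=T(\beta)\in(0,\infty]$ be maximal with $u,v>0$ on $[0,T)$. There $0<u\le1$ and $0<v\le\beta$, so $h(u)=u^p$ and (9.1) is our system. If $T<\infty$, then $u(T),v(T)\ge0$, at least one of them is $0$, and by (9.1)
$$u'(T)=-T^{1-N}\int_0^Ts^{N-1-\alpha}v\,ds<0,\qquad v'(T)=-T^{1-N}\int_0^Ts^{N-1+l}u^p\,ds<0.$$

**Step 2: two open sets of bad $\beta$.** Let
$$\mathcal A=\{\beta:T<\infty,\ u(T)=0<v(T)\},\qquad\mathcal B_0=\{\beta:T<\infty,\ v(T)=0<u(T)\}.$$
They are disjoint. To see that $\mathcal A$ is open, let $\beta_0\in\mathcal A$ with $T_0=T(\beta_0)$. Since $u'(T_0)<0$ and $v(T_0)>0$, there is a small $\varepsilon>0$ with $u(T_0+\varepsilon)<0$ and $v>0$ on $[0,T_0+\varepsilon]$. Both persist for $\beta$ near $\beta_0$. Then $T(\beta)<T_0+\varepsilon$ and $v(T(\beta))>0$, so $u(T(\beta))=0$ and $\beta\in\mathcal A$. The argument for $\mathcal B_0$ is the same with $u,v$ exchanged.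

**Step 3: both sets are nonempty.** Let $C_1=\frac1{(2-\alpha)(N-\alpha)}$ and $C_2=\frac1{(2+l)(N+l)}$, so that the double integrals in (9.1) with $v$, respectively $h(u)$, replaced by $1$ are $C_1r^{2-\alpha}$ and $C_2r^{2+l}$.

*Large $\beta$ is in $\mathcal A$.* If $\beta\ge2C_2$, then on $[0,\min(1,T))$ we have $v\ge\beta-C_2r^{2+l}\ge\frac\beta2$, hence $u\le1-\frac\beta2C_1r^{2-\alpha}$. If also $\beta>2/C_1$, then $T\ge1$ would give $u<0$ for $r<1$ near $1$. So $T<1$, $v(T)\ge\frac\beta2>0$ and $u(T)=0$.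

*Small $\beta$ is in $\mathcal B_0$.* If $\beta C_1\le\frac12$, then on $[0,\min(1,T))$ we have $u\ge1-\beta C_1r^{2-\alpha}\ge\frac12$, hence $v\le\beta-2^{-p}C_2r^{2+l}$. If also $\beta<2^{-p}C_2$, then $T<1$ as before, $u(T)\ge\frac12$ and $v(T)=0$.

As $(0,\infty)$ is connected, there is $\beta\notin\mathcal A\cup\mathcal B_0$. For it, either $T=\infty$, or $T<\infty$ and $u(T)=v(T)=0$.

**Step 4: a Pohozaev identity excludes simultaneous zeros.** This is where $p\ge p_s$ is used. Suppose $T<\infty$ and $u(T)=v(T)=0$. On $(0,T)$ we have $(r^{N-1}u')'=-r^{N-1-\alpha}v$ and $(r^{N-1}v')'=-r^{N-1+l}u^p$. Writing $r^Nu'v'=r^{2-N}(r^{N-1}u')(r^{N-1}v')$ and differentiating,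
$$(r^Nu'v')'+(N-2)r^{N-1}u'v'=-r^{N-\alpha}vv'-r^{N+l}u^pu'.\tag{9.2}$$
Likewise
$$(r^{N-1}u'v)'=-r^{N-1-\alpha}v^2+r^{N-1}u'v',\qquad(r^{N-1}v'u)'=-r^{N-1+l}u^{p+1}+r^{N-1}u'v'.$$
Near $0$, $r^{N-1}u'=O(r^{N-\alpha})$, $r^{N-1}v'=O(r^{N+l})$ and $r^Nu'v'=O(r^{N+2-\alpha+l})$. All exponents are positive, so the boundary terms at $0$ vanish and the integrals below converge. At $T$ all boundary terms vanish except $T^Nu'(T)v'(T)$. Integrating the last two identities,
$$J:=\int_0^Tr^{N-1}u'v'\,dr=\int_0^Tr^{N-1-\alpha}v^2\,dr=\int_0^Tr^{N-1+l}u^{p+1}\,dr>0.$$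
Integrate (9.2) and integrate its right side by parts, with $vv'=\frac12(v^2)'$ and $u^pu'=\frac1{p+1}(u^{p+1})'$:
$$0<T^Nu'(T)v'(T)=J\Big[\frac{N-\alpha}2+\frac{N+l}{p+1}-(N-2)\Big]=J\Big[\frac{N+l}{p+1}-\frac{N'-4}2\Big]\le0.$$
The second equality is $k_*-(N-2)=-k$, and the last inequality holds because $p+1\ge p_s+1=\frac{2(N+l)}{N'-4}$. This is a contradiction.

**Step 5: the solution.** So $T=\infty$: $u,v>0$ on $[0,\infty)$ and solve the system for $r>0$. As $u>0$, $u^p$ is as regular as $u$, and the equations show successively that $u,v$ are smooth for $r>0$. Thus $u(|x|)$ is positive, satisfies (P) off the origin, and both $u$ and $|x|^\alpha\Delta u=-v$ are continuous on $\mathbb R^N$. So $u\in\mathcal C$ is nontrivial. $\blacksquare$
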